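# Boundedness of $\mathrm{sgn}(BD)$ when $B$ is a multiplication operator and $D$ is homogeneous of any order

## 1. The bounded operator $K+B(I-K)$

Let $D$ be a self-adjoint operator on a Hilbert space and let $B$ be a bounded operator on it. Put
$$K=(I+iD)^{-1},\qquad L=K+B(I-K).$$
Both are bounded; indeed $\|K\|\le 1$. For $u$ in the domain of $D$ we have $K(I+iD)u=u$ and $(I-K)(I+iD)u=(I+iD)u-u=iDu$. Hence
$$I+iBD=L\,(I+iD). \tag{1.1}$$

This identity moves the unbounded part of $I+iBD$ into the factor $I+iD$, which does not involve $B$. Now suppose that the Hilbert space is $L^2(\mathbf R^n,\mathbf C^m)$, that $D$ is a differential operator with constant coefficients, and that $B$ is multiplication by a bounded matrix-valued function. Let $\rho>0$ be a scalar function with $\rho,\rho^{-1}$ bounded. Then $B$ commutes with multiplication by $\rho$, so $\rho B(I-K)\rho^{-1}=B(I-\rho K\rho^{-1})$, and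
$$\rho L\rho^{-1}-L=(I-B)\,(\rho K\rho^{-1}-K). \tag{1.2}$$
On the right there is no commutator with $D$, only one with $K$, and $K$ is a convolution operator. If the kernel of $K$ decays fast and $\rho$ varies slowly, then (1.2) is small. A small perturbation of an invertible operator is invertible, so $\rho L^{-1}\rho^{-1}$ is bounded, with a bound that does not see how large $\rho$ gets. Therefore
$$\rho(I+iBD)^{-1}\rho^{-1}=(\rho K\rho^{-1})(\rho L^{-1}\rho^{-1})$$
is bounded. This says that $(I+iBD)^{-1}f$ decays away from the support of $f$.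

What is this decay for? We want to prove that $\mathrm{sgn}(BD)$ is a bounded operator for differential operators $D$ of every order $k$. The proof goes through a square function estimate. That estimate compares $BD$-resolvents with averages over cubes, and the comparison needs to know that resolvents are almost local. For $k=1$ almost-locality follows from a commutator argument; for $k>1$ that argument stops at a definite point (Section 7), and (1.2) takes us past it.

## 2. Hypotheses, the sign of $BD$, and the theorems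

Let $n,m,k$ be positive integers and $\mathcal H=L^2(\mathbf R^n,\mathbf C^m)$, with hermitian product $(\cdot,\cdot)$, linear in the first slot, and norm $\|\cdot\|$. For a densely defined operator $A$ write $\mathsf D(A),\mathsf N(A),\mathsf R(A)$ for its domain, null space and range. We assume the following.

* (H1) $D:\mathsf D(D)\to\mathcal H$ is a homogeneous $k$th order differential operator with constant coefficients.
* (H2) $D$ is self-adjoint.
* (H3) $\|\nabla^ku\|\lesssim\|Du\|$ for all $u\in\mathsf D(D)\cap\overline{\mathsf R(D)}$, where $\nabla^ku=(\partial^\alpha u_j)_{|\alpha|=k,\,1\le j\le m}$.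
* (H4) $B$ is a bounded operator on $\mathcal H$.
* (H5) There is $\kappa>0$ with $\mathrm{Re}\,(BDu,Du)\ge\kappa\|Du\|^2$ for all $u\in\mathsf D(D)$.

Condition (H3) asks for ellipticity only on the range of $D$. The operator $D=-\nabla\,\mathrm{div}$ on $\mathbf C^n$-valued functions has the symbol $\xi\xi^{T}$, with eigenvalue $|\xi|^2$ on the line $\mathbf C\xi$ and $0$ on its orthogonal complement. Functions in $\overline{\mathsf R(D)}$ have $\hat u(\xi)\in\mathbf C\xi$, so $|\widehat{Du}|=|\xi|^2|\hat u|$ and (H3) holds, although for $n\ge2$ the symbol is nowhere invertible. By contrast, the scalar operator $\partial_1\partial_2$ on $\mathbf R^2$ has the real symbol $-\xi_1\xi_2$ and dense range, but $|\xi_1\xi_2|\ge c|\xi|^2$ fails near the axes, so (H3) fails. Condition (H5) asks for accretivity only on $\mathsf R(D)$; example (c) in Section 3 shows how little this may say about $B$.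

Write $T=BD$. For $0\le\mu<\pi/2$ let $S_\mu=\{z:|\arg(\pm z)|\le\mu\}\cup\{0\}$ be the closed double sector, let $S_\mu^o$ (for $\mu>0$) be the open one, and let $H^\infty(S^o_\mu)$ be the space of bounded holomorphic functions on $S_\mu^o$. Let
$$\omega=\sup\{|\arg(BDu,Du)|:u\in\mathsf D(D),\ Du\ne0\}.$$
By (H4) and (H5), $\omega\le\arccos(\kappa/\|B\|)<\pi/2$. We shall see that the spectrum of $T$ lies in $S_\omega$. The operator $\mathrm{sgn}(BD)$ is defined through the functional calculus of $BD$ (Section 6), with $\mathrm{sgn}(z)=1$ for $\mathrm{Re}\,z>0$ and $\mathrm{sgn}(z)=-1$ for $\mathrm{Re}\,z<0$. It is zero on $\mathsf N(BD)$, and $(BDBD)^{1/2}=\mathrm{sgn}(BD)BD$ on $\mathsf D(D)$.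

It is known that if (H1)–(H5) hold, $k=1$, and $B$ is multiplication by a function in $L^\infty(\mathbf R^n,\mathcal L(\mathbf C^m))$, then $\mathrm{sgn}(BD)$ is bounded on $\mathcal H$ and invertible on $\overline{\mathsf R(BD)}$. The problem, from Pascal Auscher, Andreas Axelsson, Alan McIntosh, "On a quadratic estimate related to the Kato conjecture and boundary value problems", arXiv:0810.3071 (2008), is whether for $k>1$ it is still enough that $B$ is a multiplication operator. It is. Put $\psi_t(z)=\dfrac{tz}{1+t^2z^2}$ and $\psi=\psi_1$.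

**Theorem A.** Assume (H1)–(H5), $k\ge1$, and let $B\in L^\infty(\mathbf R^n,\mathcal L(\mathbf C^m))$ be a multiplication operator. Then $\mathrm{sgn}(BD)$ is bounded on $\mathcal H$, with $\mathrm{sgn}(BD)^2=I$ on $\overline{\mathsf R(BD)}$; in particular it is invertible there. The bound depends only on $n,m,k,D,\kappa,\|B\|$.

**Theorem B.** Under the same assumptions:

1. For all $N$ there is $C_N$ with $\|1_F(I\pm itBD)^{-1}1_E\|\le C_N\big(1+\mathrm{dist}(E,F)/t^{1/k}\big)^{-N}$ for all $t>0$ and nonempty Borel sets $E,F$.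
2. $\int_0^\infty\|\psi_t(BD)u\|^2\frac{dt}t\approx\|u\|^2$ for $u\in\overline{\mathsf R(BD)}$, and $\int_0^\infty\|\psi_t(DB)u\|^2\frac{dt}t\approx\|u\|^2$ for $u\in\overline{\mathsf R(D)}$.
3. For every $\mu\in(\omega,\pi/2)$, $\|f(BD)\|\le C_\mu\|f\|_\infty$ on $\overline{\mathsf R(BD)}$ for all $f\in H^\infty(S_\mu^o)$.
4. $\mathsf D((BDBD)^{1/2})=\mathsf D(D)$ and $\|(BDBD)^{1/2}u\|\approx\|Du\|$.
5. If $z\mapsto B_z\in L^\infty$ is holomorphic on an open set $U\subset\mathbf C$ and (H5) holds for $B_z$ locally uniformly, then $z\mapsto\mathrm{sgn}(B_zD)\in\mathcal L(\mathcal H)$ is holomorphic. Consequently, for $B_0,B_1\in L^\infty$ satisfying (H5) with constant $\kappa$ and $\|B_i\|\le\Lambda$, one has $\|\mathrm{sgn}(B_0D)-\mathrm{sgn}(B_1D)\|\le C(n,m,k,D,\kappa,\Lambda)\|B_0-B_1\|_\infty$.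

Throughout, $C$ denotes constants that depend only on $n,m,k,D,\kappa,\|B\|$ and on parameters shown explicitly; call such constants admissible. In B(3) the angle $\omega$ of the given pair is fixed, and $C_\mu$ may depend on it. If $D=0$ all statements are trivial, so we assume $D\ne0$.

## 3. Three pairs $(B,D)$ computed by hand

(a) If $B=I$, then $\mathrm{sgn}(D)$ is given by the spectral theorem and has norm at most $1$. Boundedness becomes a question only when $B$ destroys self-adjointness.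

(b) Let $n=1$, $m=k=2$, and
$$D=\begin{pmatrix}0&-\partial^2\\-\partial^2&0\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\0&b\end{pmatrix},\qquad \mathrm{Re}\,b\ge\kappa_0>0 .$$
The symbol of $D$ has the eigenvalues $\pm\xi^2$, so (H3) holds, and (H5) holds with $\kappa=\min(1,\kappa_0)$. If $b$ is constant, the symbol of $BD$ is $\xi^2J$ with $J=\begin{pmatrix}0&1\\b&0\end{pmatrix}$ and $J^2=bI$. With the root $\mathrm{Re}\sqrt b>0$, the eigenvalues of $J$ are $\pm\sqrt b$, so
$$\mathrm{sgn}(BD)=b^{-1/2}J=\begin{pmatrix}0&b^{-1/2}\\b^{1/2}&0\end{pmatrix},$$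
with norm $\max(|b|^{1/2},|b|^{-1/2})$. If $b=b(x)$ is a bounded measurable function, then
$$(BD)^2\binom{u_1}{u_2}=\binom{(b\,u_1'')''}{b\,u_2''''}$$
where defined. The Fourier transform no longer diagonalizes anything, and B(4) becomes a statement about square roots of fourth order operators with rough coefficients.

(c) Let $n=1$, $m=k=2$, $A=-\partial^2$, $D=\mathrm{diag}(A,0)$ and $B=\begin{pmatrix}1&b_{12}\\b&b_{22}\end{pmatrix}$ with arbitrary bounded measurable $b,b_{12},b_{22}$. Since $Du=(Au_1,0)$, we have $\mathrm{Re}(BDu,Du)=\|Du\|^2$, so (H5) holds with $\kappa=1$. Here $BDu=(Au_1,bAu_1)$. Solving $(z-BD)u=f$ gives $u_1=(z-A)^{-1}f_1$, and, since $Au_1=zu_1-f_1$,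
$$u_2=b\,u_1+\tfrac1z(f_2-bf_1).$$
The null space is $\{(0,u_2)\}$ and the closure of the range is $\{(v,bv)\}$. In the Cauchy integrals of Section 6 the term $\frac1z(f_2-bf_1)$ contributes nothing, so $h(BD)f=(h(A)f_1,\,b\,h(A)f_1)$. As $A\ge0$, this gives $\mathrm{sgn}(BD)f=(f_1,bf_1)$, the oblique projection onto $\overline{\mathsf R(BD)}$ along $\mathsf N(BD)$. Its norm is at most $(1+\|b\|_\infty^2)^{1/2}$.

## 4. The symbol of $D$ and two splittings of $\mathcal H$

**Lemma 1.** Let $Du=\sum_{|\alpha|=k}a_\alpha\partial^\alpha u$ and $D(\xi)=\sum a_\alpha(i\xi)^\alpha$. Then $D(\xi)$ is Hermitian for every $\xi$, $D$ is multiplication by $D(\xi)$ on the Fourier side with maximal domain, and $C_c^\infty\subset\mathsf D(D)$. There is $c>0$ such that for all $\xi\ne0$ every nonzero eigenvalue $\lambda$ of $D(\xi)$ satisfies $|\lambda|\ge c|\xi|^k$. The orthogonal projection $\Pi_0(\xi)$ onto $\mathsf N(D(\xi))$ is $C^\infty$ on $\mathbf R^n\setminus0$ and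 homogeneous of degree $0$.

*Proof.* Let $D_{\max}$ be multiplication by $D(\xi)$ with maximal domain. By (H1), $D\subset D_{\max}$, so $D=D^*\supset D_{\max}^*$, and $D_{\max}^*$ is multiplication by $D(\xi)^*$ with maximal domain. Functions with bounded, compactly supported Fourier transform lie in $\mathsf D(D_{\max}^*)$; on them $D_{\max}^*$ and $D_{\max}$ agree, so $D(\xi)^*=D(\xi)$. Then $D_{\max}^*=D_{\max}$ and $D=D_{\max}$.

It follows that
$$\mathcal R:=\overline{\mathsf R(D)}=\mathsf N(D)^\perp=\{u:\hat u(\xi)\in\mathsf R(D(\xi))\text{ for a.e. }\xi\},$$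
because $\mathsf N(D)$ consists of the $u$ with $\hat u(\xi)\in\mathsf N(D(\xi))$ a.e., and $\mathsf N(D(\xi))^\perp=\mathsf R(D(\xi))$.

By (H3) and Plancherel, there is $c>0$ with $c\,\||\xi|^k\hat u\|\le\|D(\xi)\hat u\|$ for $u\in\mathsf D(D)\cap\mathcal R$. Suppose that the set of $\xi$ for which $D(\xi)$ has an eigenvalue with $0<|\lambda|<c|\xi|^k$ had positive measure. Let $\Pi(\xi)$ be the spectral projection of $D(\xi)$ for $\{0<|\lambda|<c|\xi|^k\}$; it is measurable in $\xi$. For a suitable constant vector $e$ and bounded set $G$ the function $\hat u=1_G(\xi)\Pi(\xi)e$ is not a.e. zero. It defines $u\in\mathsf D(D)\cap\mathcal R$ with $|D(\xi)\hat u|<c|\xi|^k|\hat u|$ wherever $\hat u\ne0$, which contradicts the inequality. So the eigenvalue bound holds for a.e. $\xi$, by homogeneity for a dense set of directions, and then for all $\xi\ne0$, since the ordered eigenvalues of a Hermitian matrix are continuous and $\{0\}\cup\{|\lambda|\ge c\}$ is closed.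

Near a given $\xi_0\ne0$ the circle $|z|=c|\xi_0|^k/2$ separates $0$ from the other eigenvalues of $D(\xi)$, so $\Pi_0(\xi)=\frac1{2\pi i}\oint_{|z|=c|\xi_0|^k/2}(z-D(\xi))^{-1}dz$ is smooth there. Homogeneity of degree $0$ is clear. $\square$

Let $\mathbb P$ be the orthogonal projection onto $\mathcal R$, so that $\mathsf N(\mathbb P)=\mathsf N(D)$.

**Lemma 2.** For $v\in\mathcal R$, $\mathrm{Re}(Bv,v)\ge\kappa\|v\|^2$ and $\|Bv\|\ge\kappa\|v\|$, and $\mathbb PB|_{\mathcal R}:\mathcal R\to\mathcal R$ is invertible with inverse of norm $\le\kappa^{-1}$. Topologically,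
$$\mathcal H=\mathsf N(D)\oplus\mathcal X,\qquad\mathcal X:=B\mathcal R=\overline{\mathsf R(BD)},\qquad\mathsf N(BD)=\mathsf N(D). \tag{4.1}$$
Moreover $\mathsf D(D)=\mathsf N(D)\oplus(\mathsf D(D)\cap\mathcal X)$, the space $\mathsf D(D)\cap\mathcal X$ is dense in $\mathcal X$, and $\mathsf R(T)=T(\mathsf D(D)\cap\mathcal X)$. The operator $B^*$ satisfies (H4), (H5) with the same constants, $(BD)^*=DB^*$, and $\mathcal H=\mathsf N(DB^*)\oplus\mathcal R$ topologically.

*Proof.* The inequality $\mathrm{Re}(Bv,v)\ge\kappa\|v\|^2$ passes from $\mathsf R(D)$ to its closure and implies $\|Bv\|\ge\kappa\|v\|$. Invertibility of $\mathbb PB|_{\mathcal R}$ is the Lax–Milgram theorem. For $u\in\mathcal H$ put $v=(\mathbb PB|_{\mathcal R})^{-1}\mathbb Pu$. Then $\mathbb P(u-Bv)=0$, so $u=(u-Bv)+Bv$ with $u-Bv\in\mathsf N(D)$ and $\|v\|\le\kappa^{-1}\|u\|$. If $Bv\in\mathsf N(D)$ with $v\in\mathcal R$, then $\mathbb PBv=0$ and $v=0$; the sum is direct. The space $B\mathcal R$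 is closed since $\|Bv\|\ge\kappa\|v\|$, and $\mathsf R(BD)=B\,\mathsf R(D)$ is dense in it. Also $\|BDu\|\ge\kappa\|Du\|$ gives $\mathsf N(BD)=\mathsf N(D)$.

If $u\in\mathsf D(D)$, its $\mathsf N(D)$-component lies in $\mathsf D(D)$, hence so does its $\mathcal X$-component. So the bounded projection onto $\mathcal X$ maps the dense space $\mathsf D(D)$ onto $\mathsf D(D)\cap\mathcal X$, which is therefore dense in $\mathcal X$. As $T$ kills $\mathsf N(D)$, $\mathsf R(T)=T(\mathsf D(D)\cap\mathcal X)$.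

Finally $\mathrm{Re}(B^*v,v)=\mathrm{Re}(Bv,v)$, and $(BD)^*=D^*B^*=DB^*$ since $B$ is bounded. Given $v\in\mathcal H$, take $v_1=(\mathbb PB^*|_{\mathcal R})^{-1}\mathbb PB^*v\in\mathcal R$. Then $\mathbb PB^*(v-v_1)=0$, that is, $v-v_1\in\mathsf N(DB^*)$. The sum is direct because $\mathbb PB^*|_{\mathcal R}$ is injective. $\square$

## 5. Resolvents of $BD$

**Lemma 3.** $BD$ is closed. Let $z\notin S_\omega$, and let $\vartheta\in(\omega,\pi/2]$ be the angle between the lines $\mathbf Rz$ and $\mathbf R$. Then $z-BD$ is bijective from $\mathsf D(D)$ to $\mathcal H$, and $u=(z-BD)^{-1}f$ satisfies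
$$\|Du\|\le\frac{\|f\|}{\kappa\sin(\vartheta-\omega)},\qquad|z|\,\|u\|\le\Big(1+\frac{\|B\|}{\kappa\sin(\vartheta-\omega)}\Big)\|f\|. \tag{5.1}$$
In particular $\|(z-BD)^{-1}\|\le C_\theta/|z|$ outside $S_\theta$ for each $\theta\in(\omega,\pi/2)$ (where $C_\theta$ may depend on $\omega$), and
$$\|(I\pm itBD)^{-1}\|\le C,\qquad\|tD(I\pm itBD)^{-1}\|\le C\qquad(t>0). \tag{5.2}$$

*Proof.* Closedness follows from $\|BDu\|\ge\kappa\|Du\|$ and closedness of $D$. Let $(z-BD)u=f$ and pair with $Du$. Put $a=(u,Du)$, which is real because $D$ is self-adjoint, and $b=(BDu,Du)$, for which $|\arg b|\le\omega$ (if $b\ne 0$). Then $za-b=(f,Du)$. The angle between $b$ and the line $\mathbf Rz$ is at least $\vartheta-\omega$, so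
$$\|f\|\,\|Du\|\ge|za-b|\ge\mathrm{dist}(b,\mathbf Rz)\ge|b|\sin(\vartheta-\omega)\ge\kappa\sin(\vartheta-\omega)\|Du\|^2 .$$
This is the first bound, and $zu=f+BDu$ gives the second. So $z-BD$ is injective with closed range.

To see that the range is dense, let $g$ be orthogonal to it. Then $(\bar z-DB^*)g=0$, so $g\in\mathsf R(D)$ and
$$\bar z(Bg,g)=\bar z(g,B^*g)=(DB^*g,B^*g)\in\mathbf R .$$
Thus $(Bg,g)\in\mathbf Rz$. If $g\ne0$, then $(Bg,g)\neq0$ has $|\arg(Bg,g)|\le\omega<\vartheta$, which is impossible. So $g=0$.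

For (5.2) note $I\pm itBD=\mp it\,(\pm\frac it-BD)$ and use (5.1) with $\vartheta=\pi/2$, where $\sin(\vartheta-\omega)=\cos\omega\ge\kappa/\|B\|$. $\square$

By Lemma 2, Lemma 3 applies to $B^*D$ as well, and by taking adjoints $DB=(B^*D)^*$ has the corresponding resolvent bounds.

## 6. Holomorphic functions of $BD$ and the quadratic estimate

In this section we define $\mathrm{sgn}(BD)$ and reduce Theorem A to one square function estimate.

**Decaying functions.** Let $\omega<\theta<\mu<\pi/2$. Call $h$ decaying on $S_\mu^o$ if it is holomorphic there and $|h(z)|\le C\min(|z|^a,|z|^{-a})$ for some $a>0$. For such $h$ put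
$$h(T)=\frac1{2\pi i}\int_{\partial S_\theta}h(z)(z-T)^{-1}dz, \tag{6.1}$$
where the boundary of each of the two sectors is oriented with the sector on its left. Five facts are needed.

(F1) $\|h(T)\|\le C_\theta\int_{\partial S_\theta}|h(z)|\frac{|dz|}{|z|}$, by Lemma 3.

(F2) $h(T)$ does not depend on $\theta$ (Cauchy), and $(h_1h_2)(T)=h_1(T)h_2(T)$. For the latter write $h_1(T)$ with $\theta$ and $h_2(T)$ with some $\theta'\in(\theta,\mu)$, and use
$$(z-T)^{-1}(\zeta-T)^{-1}=\frac{(z-T)^{-1}-(\zeta-T)^{-1}}{\zeta-z}.$$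
On the two contours $|\zeta-z|\ge c\max(|z|,|\zeta|)$, so both terms are bounded by $C|z|^{-1}|\zeta|^{-1}$, and Fubini applies. Since $z\in\partial S_\theta\setminus 0$ lies inside $S_{\theta'}$, $\frac1{2\pi i}\int_{\partial S_{\theta'}}\frac{h_2(\zeta)}{\zeta-z}d\zeta=h_2(z)$. Since $\zeta\in\partial S_{\theta'}\setminus0$ lies outside $S_\theta$, $\int_{\partial S_\theta}\frac{h_1(z)}{\zeta-z}dz=0$. In both cases the closing arcs vanish in the limit because of the decay. What remains is $(h_1h_2)(T)$.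

(F3) For $h=\psi_t$, (6.1) equals $tT(I+t^2T^2)^{-1}=\frac1{2i}\big((I-itT)^{-1}-(I+itT)^{-1}\big)$. Indeed, close the contour in the two complementary sectors, where the resolvent is holomorphic. The integrand is bounded near $0$ and $O(|z|^{-2})$ at infinity, and $\psi_t$ has simple poles at $\pm i/t$ with residue $\frac1{2t}$ each. The contour runs clockwise around these sectors, so (6.1) equals $-\frac1{2t}\big[(\frac it-T)^{-1}+(-\frac it-T)^{-1}\big]$. Inserting $(\frac it-T)^{-1}=-it(I+itT)^{-1}$ and $(-\frac it-T)^{-1}=it(I-itT)^{-1}$ gives the claim.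

(F4) $h(T)=0$ on $\mathsf N(T)$, since there $(z-T)^{-1}u=u/z$ and $\int_{\partial S_\theta}h(z)\frac{dz}z=0$. Also $h(T)$ maps $\mathcal X$ into $\mathcal X$, since resolvents map $\mathsf R(T)$ into itself and $\mathcal X$ is closed.

(F5) If $zh(z)$ is also decaying, then $h(T)$ maps $\mathcal H$ into $\mathsf D(T)$, $Th(T)=(zh)(T)$, and $h(T)Tu=Th(T)u$ for $u\in\mathsf D(T)$. Indeed $T(z-T)^{-1}=z(z-T)^{-1}-I$, $T$ is closed, and $\int_{\partial S_\theta}h\,dz=0$ because $h=O(|z|^{-1-a})$ at infinity.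

**The operator $\psi(T)$ on $\mathcal X$.** By (4.1), $T$ is injective on $\mathcal X$. Hence so is $\psi(T)=T(I+T^2)^{-1}$, because $(I+T^2)^{-1}$ is injective and maps $\mathcal X$ into itself. We claim
$$\psi(T)\mathcal X=\mathsf D(T)\cap T(\mathsf D(T)\cap\mathcal X),$$
and that this is dense in $\mathcal X$. The inclusion "$\subset$" is clear. If $x=Ty\in\mathsf D(T)$ with $y\in\mathcal X\cap\mathsf D(T)$, then $y+Tx=(I+T^2)y\in\mathcal X$ and $\psi(T)(y+Tx)=Ty=x$.

For density, if $u\in\mathsf D(T)\cap\mathcal X$, then $u-(I+\epsilon^2T^2)^{-1}u=\epsilon\,\psi_\epsilon(T)Tu=O(\epsilon)$. If $u=Ty\in\mathsf R(T)$, then $\epsilon^2(\epsilon^2+T^2)^{-1}u=\epsilon\,\psi_{1/\epsilon}(T)y=O(\epsilon)$. These operators are uniformly bounded, and both sets of $u$ are dense in $\mathcal X$, so for every $u\in\mathcal X$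
$$T^2(\epsilon^2+T^2)^{-1}(I+\epsilon^2T^2)^{-1}u\to u\qquad(\epsilon\to0).$$
The vector on the left is in $\mathsf D(T)$ and equals $Ty$ with $y=T(\epsilon^2+T^2)^{-1}(I+\epsilon^2T^2)^{-1}u\in\mathsf D(T)\cap\mathcal X$, so it lies in $\psi(T)\mathcal X$. Since $\psi(T)$ is bounded with dense range in $\mathcal X$, $\psi(T)^2\mathcal X$ is dense in $\mathcal X$ as well.

**Bounded functions.** For $g\in H^\infty(S_\mu^o)$ the function $g\psi$ is decaying. Define
$$g(T)=\psi(T)^{-1}(g\psi)(T)\quad\text{on }\{u\in\mathcal X:(g\psi)(T)u\in\psi(T)\mathcal X\}.$$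
This is a closed operator on $\mathcal X$, and $g(T)\psi(T)y=(g\psi)(T)y$ for $y\in\mathcal X$. In particular it is densely defined. We extend $\mathrm{sgn}(T)$ by $0$ on $\mathsf N(T)$.

A remark on $D\ge0$, where $\mathrm{sgn}(T)$ can be found at once. If $\mathrm{Re}\,z<0$, then in the proof of Lemma 3 we have $a\ge0$, so $b-za$ has real part at least $\mathrm{Re}\,b\ge\kappa\|Du\|^2$, and $\|Du\|\le\kappa^{-1}\|f\|$. Also $(Bg,g)\in[0,\infty)z$, which forces $g=0$. So the left sector belongs to the resolvent set with bound $C/|z|$, the left half of the contour contributes nothing, $(\mathrm{sgn}\,\psi)(T)=\psi(T)$, and $\mathrm{sgn}(T)=I$ on $\mathcal X$. The work below is for $D$ whose symbol takes both signs.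

**Proposition 4.** Under the assumptions of Theorem A, $\int_0^\infty\|\psi_t(BD)u\|^2\frac{dt}t\le C\|u\|^2$ for all $u\in\mathcal H$.

Sections 8–10 prove this, using only Sections 4 and 5 and the resolvent formula in (F3). The rest of the present section draws the consequences.

**Step 1: the dual estimate.** We need the same bound for the adjoint: for $v\in\mathcal H$,
$$\int_0^\infty\|\psi_t(BD)^*v\|^2\tfrac{dt}t\le C\|v\|^2. \tag{6.2}$$
By (F3), $\psi_t(BD)^*=\psi_t(DB^*)$. This vanishes on $\mathsf N(DB^*)$, so by Lemma 2 we may take $v\in\mathcal R$. From $B^*(I\pm itDB^*)^{-1}=(I\pm itB^*D)^{-1}B^*$ we get $B^*\psi_t(DB^*)v=\psi_t(B^*D)B^*v$. As $\psi_t(DB^*)v\in\mathsf R(D)$, it follows that $\kappa\|\psi_t(DB^*)v\|\le\|\psi_t(B^*D)B^*v\|$. Now apply Proposition 4 to the multiplication operator $B^*$.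

**Step 2: a reproducing formula.** We write a bounded function as an integral in $t$ with a factor $\psi_t$ on each side. For $x>0$,
$$\int_0^\infty\psi_t(x)^3\frac{dt}t=\int_0^\infty\frac{r^2}{(1+r^2)^3}\,dr=\frac\pi{16}.$$
The left side is holomorphic in the right half-plane and odd, so $\int_0^\infty\psi_t(z)^3\frac{dt}t=\frac\pi{16}\mathrm{sgn}(z)$ for $\mathrm{Re}\,z\ne0$. For $g\in H^\infty(S_\mu^o)$ put
$$g_\varepsilon=\frac{16}\pi\int_\varepsilon^{1/\varepsilon}\psi_t\,(g\,\mathrm{sgn}\,\psi_t)\,\psi_t\,\frac{dt}t .$$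
On $S_\mu^o$ we have $|\psi_t(z)|\le C_\mu\min(t|z|,(t|z|)^{-1})$, so $g_\varepsilon$ is decaying and $|g_\varepsilon|\le C_\mu\|g\|_\infty$. Moreover $g_\varepsilon\to g$ pointwise, since $\mathrm{sgn}^2=1$.

**Step 3: B(3).** We bound $g_\varepsilon(T)$ uniformly and pass to the limit. By Fubini in (6.1) and (F2), for $u,v\in\mathcal H$,
$$(g_\varepsilon(T)u,v)=\frac{16}\pi\int_\varepsilon^{1/\varepsilon}\big((g\,\mathrm{sgn}\,\psi_t)(T)\psi_t(T)u,\ \psi_t(T)^*v\big)\frac{dt}t .$$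
Cauchy–Schwarz and (6.2) give
$$|(g_\varepsilon(T)u,v)|\le C\sup_t\|(g\,\mathrm{sgn}\,\psi_t)(T)\|\Big(\int_0^\infty\|\psi_t(T)u\|^2\tfrac{dt}t\Big)^{1/2}\|v\|. \tag{6.3}$$
By (F1), $\|(g\,\mathrm{sgn}\,\psi_t)(T)\|\le C_\mu\|g\|_\infty$, because $\int_{\partial S_\theta}|\psi_t|\frac{|dz|}{|z|}$ is finite and independent of $t$. With Proposition 4, $\|g_\varepsilon(T)\|\le C_\mu\|g\|_\infty$.

For $u=\psi(T)y$, $y\in\mathcal X$, dominated convergence in (6.1) gives $g_\varepsilon(T)u=(g_\varepsilon\psi)(T)y\to(g\psi)(T)y=g(T)u$. So $\|g(T)u\|\le C_\mu\|g\|_\infty\|u\|$ on the dense subspace $\psi(T)\mathcal X$. As $g(T)$ is closed, it is defined and bounded on all of $\mathcal X$. This is B(3). By uniform boundedness, moreover,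
$$g_\varepsilon(T)u\to g(T)u\quad\text{for all }u\in\mathcal X. \tag{6.4}$$

**Step 4: Theorem A.** Take $g=\mathrm{sgn}$. Then $g\,\mathrm{sgn}\,\psi_t=\psi_t$, and $\|\psi_t(T)\|\le C$ by (5.2), so the bound in Step 3 is admissible. Hence $\mathrm{sgn}(T)$ is bounded on $\mathcal X$. It is $0$ on $\mathsf N(T)$, and (4.1) is a topological splitting with admissible constants, so $\mathrm{sgn}(T)$ is bounded on $\mathcal H$. On $\mathcal X$, $\mathrm{sgn}(T)\psi(T)=(\mathrm{sgn}\,\psi)(T)=\psi(T)\mathrm{sgn}(T)$, and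
$$\mathrm{sgn}(T)^2\psi(T)^2=\mathrm{sgn}(T)\psi(T)(\mathrm{sgn}\,\psi)(T)=(\mathrm{sgn}\,\psi)(T)^2=\psi(T)^2 .$$
Since $\psi(T)^2\mathcal X$ is dense in $\mathcal X$, $\mathrm{sgn}(T)^2=I$ on $\mathcal X$. $\square$

So everything rests on Proposition 4, and Proposition 4 will rest on the decay B(1).

## 7. The commutator $[D,\eta]$ for $k=1$ and for $k>1$

Let $R=(I+itBD)^{-1}$ and let $\eta$ be a smooth scalar function with bounded derivatives, equal to $1$ on $F$ and $0$ on $E$. When $\eta$ preserves $\mathsf D(D)$,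
$$\eta R-R\eta=R\big[(I+itBD)\eta-\eta(I+itBD)\big]R=it\,R\,B\,[D,\eta]\,R, \tag{7.1}$$
because $B$ commutes with $\eta$. If $k=1$ and $D=\sum a_j\partial_j$, then $[D,\eta]=\sum(\partial_j\eta)a_j$ is a bounded matrix function. Since $1_FR1_E=1_F(\eta R-R\eta)1_E$, (7.1) gives $\|1_FR1_E\|\le Ct\|\nabla\eta\|_\infty$, hence one power of $t/\mathrm{dist}(E,F)$, and one gets more powers by iterating.

For $k>1$ the commutator $[D,\eta]$ has order $k-1\geq 1$, and one needs $\|[D,\eta]u\|\lesssim\|u\|+\|Du\|$ to go on. This fails in general. Take $n=m=k=2$ and $D=-\nabla\,\mathrm{div}$, so that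
$$[D,\eta]u=-(\nabla\eta)\,\mathrm{div}\,u-\nabla(\nabla\eta\cdot u).$$
Let $0\ne\chi\in C_c^\infty(\mathbf R^2)$ be real, let $\eta\in C_c^\infty$ equal $x_2$ near the support of $\chi$, and put
$$u_\lambda=(-\partial_2,\partial_1)\big(\lambda^{-1}\chi(x)\sin(\lambda x_1)\big),\qquad\lambda\ge1 .$$
Then $\mathrm{div}\,u_\lambda=0$, so $Du_\lambda=0$, and $\|u_\lambda\|$ is bounded in $\lambda$. But $\nabla\eta\cdot u_\lambda$ is the second component $\chi\cos(\lambda x_1)+\lambda^{-1}(\partial_1\chi)\sin(\lambda x_1)$, and its $x_1$-derivative is $-\lambda\chi\sin(\lambda x_1)+O(1)$ in $L^2$. Since $\|\chi\sin(\lambda x_1)\|^2\to\frac12\|\chi\|^2$, we get $\|[D,\eta]u_\lambda\|\ge c\lambda$ for large $\lambda$. The null space of $D$ contains functions without any regularity, the graph norm of $D$ gives no control of their derivatives, and the estimate of $[D,\eta]R$ in (7.1) is lost.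

(This operator is nonnegative, so its sign is already known from Section 6; the example concerns only the estimate of the commutator.)

The factor $K=(I+iD)^{-1}$ does not suffer from this. On $\mathsf N(D(\xi))$ its symbol is $1$ for every $\xi$, and on $\mathsf R(D(\xi))$ it decays; (H3) makes the two pieces fit together into a symbol of order zero.

## 8. Off-diagonal decay of $(I\pm itBD)^{-1}$

**Step 1: $K(\xi)=(I+iD(\xi))^{-1}$ is a smooth symbol of order zero.** We show
$$|\partial^\alpha K(\xi)|\le C_\alpha(1+|\xi|)^{-|\alpha|}. \tag{8.1}$$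
Since $D(\xi)$ is Hermitian, $K$ is $C^\infty$ on $\mathbf R^n$, so only $|\xi|\ge1$ matters. For $r\ge1$, $\frac12\le|\zeta|\le2$ and $\epsilon=r^{-k}\in(0,1]$ we have $K(r\zeta)=\epsilon(\epsilon+iD(\zeta))^{-1}$. Checking separately on $\mathsf N(D(\zeta))$ and on $\mathsf R(D(\zeta))$,
$$K(r\zeta)=\Pi_0(\zeta)+\epsilon\,\big(\epsilon+iD(\zeta)+\Pi_0(\zeta)\big)^{-1}(I-\Pi_0(\zeta)).$$
The matrix in the inverse is $\epsilon+iD(\zeta)$ on $\mathsf R(D(\zeta))$ and $\epsilon+1$ on $\mathsf N(D(\zeta))$, so it is invertible for all $\epsilon\in[0,1]$, including $\epsilon=0$. By Lemma 1 the right side is $C^\infty$ in $(\epsilon,\zeta)$ on the compact set $[0,1]\times\{\frac12\le|\zeta|\le2\}$. So the $\zeta$-derivatives of $K(r\zeta)$, which are $r^{|\alpha|}(\partial^\alpha K)(r\zeta)$, are bounded uniformly in $r\ge1$. Taking $r=|\xi|$, $\zeta=\xi/|\xi|$ gives (8.1).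

**Step 2: dyadic pieces of the kernel.** The kernel of $K$ may be singular on the diagonal, so we cut it in frequency. Let $\tau_0\in C_c^\infty$ with $\tau_0=1$ for $|\xi|\le1$ and $\tau_0=0$ for $|\xi|\ge2$, and $\tau_j=\tau_0(2^{-j}\cdot)-\tau_0(2^{1-j}\cdot)$ for $j\ge1$, so that $\sum_{j\ge0}\tau_j=1$. Let $K_j$ be the multiplier $K\tau_j$ and $G_j$ its kernel. By (8.1) the functions $\zeta\mapsto(K\tau_j)(2^j\zeta)$ are supported in $|\zeta|\le2$ with derivatives of each order bounded uniformly in $j$. Integrating by parts in the inverse Fourier transform, $|G_j(z)|\le C_a2^{jn}(1+2^j|z|)^{-a}$ for every $a$. Substituting $y=2^jz$ and taking $a=N+n+1$,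
$$\int|z|(1+|z|)^{N-1}|G_j(z)|\,dz\le2^{-j}C_N\int|y|(1+|y|)^{N-1-a}\,dy\le C_N2^{-j}. \tag{8.2}$$
The gain $2^{-j}$ comes from the factor $|z|$, which vanishes where $G_j$ concentrates.

**Step 3: slowly varying weights almost commute with $K$.** Fix $N\ge1$, $E$, $0<\delta\le1$, $M\ge1$, and let
$$\rho(x)=\min\{(1+\delta\,\mathrm{dist}(x,E))^N,\,M\}.$$
The truncation at $M$ makes $\rho$ bounded; no constant will depend on $M$. Since $1+\delta\,\mathrm{dist}(x,E)\le(1+\delta\,\mathrm{dist}(y,E))(1+\delta|x-y|)$, with $A=(1+\delta|x-y|)^N$ we have $A^{-1}\le\rho(x)/\rho(y)\le A$. Hence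
$$\Big|\frac{\rho(x)}{\rho(y)}-1\Big|\le A-1\le N\delta|x-y|(1+|x-y|)^{N-1}.$$
The operator $\rho K_j\rho^{-1}-K_j$ has the kernel $(\rho(x)/\rho(y)-1)G_j(x-y)$. By Schur's lemma and (8.2) its norm is at most $C_N\delta2^{-j}$. Summing over $j\le J$ and letting $J\to\infty$, with $\sum_{j\le J}K_j\to K$ strongly,
$$\|\rho K\rho^{-1}-K\|\le C_N\delta\qquad\text{uniformly in }M,E. \tag{8.3}$$

**Step 4: the case $t=1$.** Here the operator $L$ of Section 1 enters. Let $R=(I+iBD)^{-1}$. By (1.1), $L=(I+iBD)K$. Since $K:\mathcal H\to\mathsf D(D)$ and $I+iBD:\mathsf D(D)\to\mathcal H$ are bijective, so is $L$, with $R=KL^{-1}$ and $L^{-1}=(I+iD)R$; by (5.2), $\|L^{-1}\|\le C_*$ with $C_*$ admissible. By (1.2) and (8.3),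
$$\|\rho L\rho^{-1}-L\|\le C_N(1+\|B\|)\delta .$$
Choose $\delta=\delta_N$, depending only on $N$ and admissible constants, so that the right side is at most $\frac1{2C_*}$. By the Neumann series $\|\rho L^{-1}\rho^{-1}\|\le2C_*$, and so
$$\|\rho R\rho^{-1}\|\le\|\rho K\rho^{-1}\|\,\|\rho L^{-1}\rho^{-1}\|\le C_N .$$
As $\rho=1$ on $E$,
$$\|1_FR1_E\|=\|1_F\rho^{-1}(\rho R\rho^{-1})\rho1_E\|\le\frac{C_N}{\min\{(1+\delta_N\mathrm{dist}(E,F))^N,M\}} .$$
Let $M\to\infty$ and use $1+\delta_Nd\ge\delta_N(1+d)$.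

**Step 5: general $t$ and the other sign.** This is scaling. Let $t=s^k$ and $(Uf)(x)=s^{n/2}f(sx)$, a unitary operator. Then $DU=s^kUD$, so $U(tD)U^{-1}=D$, while $UBU^{-1}=B(s\,\cdot)$ satisfies (H4), (H5) with the same constants. Thus $(I+itBD)^{-1}=U^{-1}(I+iB(s\,\cdot)D)^{-1}U$, and $U1_EU^{-1}=1_{E/s}$. Apply Step 4 to the sets $E/s,F/s$, whose distance is $\mathrm{dist}(E,F)/t^{1/k}$. For the sign $-$ replace $D$ by $-D$, which satisfies the same hypotheses. This proves B(1). $\square$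

## 9. The principal part $\gamma_s$ of the square function

We start the proof of Proposition 4. Put $t=s^k$, so that $\frac{dt}t=k\frac{ds}s$, and
$$R_s^\pm=(I\pm is^kT)^{-1},\qquad\Theta_s=\psi_{s^k}(T)=\tfrac1{2i}(R_s^--R_s^+),\qquad(I+s^{2k}T^2)^{-1}=\tfrac12(R_s^++R_s^-).$$
$\Theta_s$ vanishes on $\mathsf N(D)$, so by (4.1) it suffices to prove
$$\int_0^\infty\|\Theta_sBv\|^2\tfrac{ds}s\le C\|v\|^2,\qquad v\in\mathcal R. \tag{9.1}$$
In this section we replace $\Theta_sBv$ by a matrix function times an average of $v$.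

**Notation.** Let $W=\mathrm{span}\bigcup_\xi\mathsf R(D(\xi))\subset\mathbf C^m$, which is not $0$. Functions in $\mathcal R$ are $W$-valued. Also $W=\sum_\alpha\mathsf R(a_\alpha)$, because a linear functional that kills all $D(\xi)e=\sum(i\xi)^\alpha a_\alpha e$ kills every coefficient $a_\alpha e$. Let $\Delta_s$ be the half-open dyadic cubes of side $2^j$, where $2^{j-1}<s\le2^j$; so $s\le l(Q)<2s$ for $Q\in\Delta_s$. Write $\langle v\rangle_Q=|Q|^{-1}\int_Qv$, and $A_sv(x)=\langle v\rangle_Q$ for $x\in Q\in\Delta_s$. For $Q\in\Delta_s$ put $C_0(Q)=2Q$ and $C_j(Q)=2^{j+1}Q\setminus2^jQ$, $j\ge1$. Then $\mathrm{dist}(Q,C_j(Q))\ge\frac12(2^j-1)l(Q)\ge2^{j-2}l(Q)$ for $j\ge1$. Since $B$ commutes with $1_{C_j(Q)}$, B(1) with $N=2n+2$ gives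
$$\|1_Q\Theta_sB1_{C_j(Q)}\|\le C2^{-jN}. \tag{9.2}$$

**Definition of $\gamma_s$.** We want to apply $\Theta_sB$ to constants. For $w\in W$ we have $\sum_j2^{-jN}|2^{j+1}Q|^{1/2}\le C|Q|^{1/2}$, so by (9.2) the limit
$$\gamma_s(x)w:=\lim_{r\to\infty}\Theta_s(B1_{B(0,r)}w)(x)$$
exists in $L^2_{loc}(\mathbf R^n)$, locally uniformly in $s\in(0,\infty)$. As $\Theta_s$ is norm continuous in $s$, the functions $\Theta_s(B1_{B(0,r)}w)(x)$ have versions jointly measurable in $(x,s)$, and hence so does the limit. Using a basis of $W$ this defines $\gamma_s(x)\in\mathcal L(W,\mathbf C^m)$ with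
$$\frac1{|Q|}\int_Q|\gamma_s|^2\le C\quad(Q\in\Delta_s),\qquad\|\gamma_sA_sv\|\le C\|A_sv\|\quad(v\in\mathcal R). \tag{9.3}$$
The second bound follows from the first, because $A_sv$ is constant on each $Q\in\Delta_s$.

Let $\varphi\in C_c^\infty(\mathbf R^n)$, $0\le\varphi\le1$, $\varphi=1$ for $|\xi|\le1$, $\varphi=0$ for $|\xi|\ge2$, and let $P_s$ be the multiplier $\varphi(s\xi)$. Being scalar, it preserves $\mathcal R$. We split
$$\Theta_sBv-\gamma_sA_sv=\Theta_sB(I-P_s)v+(\Theta_sB-\gamma_sA_s)P_sv-\gamma_sA_s(I-P_s)v. \tag{9.4}$$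

**Step 1: high frequencies under $\Theta_sB$.** We show $\int\|\Theta_sB(I-P_s)v\|^2\frac{ds}s\le C\|v\|^2$ for $v\in\mathcal R$. The point is that $(I-P_s)v$ is in the range of $D$ with good bounds, and a further factor $T$ next to $\Theta_s$ gains $s^{-k}$. Let $\hat y_s=D(\xi)^{-1}(1-\varphi(s\xi))\hat v$, with the inverse taken on $\mathsf R(D(\xi))$, where its norm is at most $c^{-1}|\xi|^{-k}$ by Lemma 1. Then $y_s\in\mathcal R\cap\mathsf D(D)$ and $Dy_s=(I-P_s)v$. Put $z_s=(\mathbb PB|_{\mathcal R})^{-1}y_s$. As $\mathbb P(y_s-Bz_s)=0$, $y_s-Bz_s\in\mathsf N(D)$. Hence $Bz_s\in\mathsf D(D)$ and $(I-P_s)v=DBz_s$. From $R_s^\pm Tu=\pm\frac1{is^k}(u-R_s^\pm u)$ for $u\in\mathsf D(T)$,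
$$\Theta_sB(I-P_s)v=\Theta_sT(Bz_s)=s^{-k}\big(I-(I+s^{2k}T^2)^{-1}\big)Bz_s .$$
The norm of this is at most $Cs^{-k}\|y_s\|\le C\|(s|\xi|)^{-k}(1-\varphi(s\xi))\hat v\|$. Since $1-\varphi(s\xi)=0$ for $s|\xi|\le1$ and $\int_{s|\xi|\ge1}(s|\xi|)^{-2k}\frac{ds}s=\frac1{2k}$, Plancherel gives the claim.

**Step 2: low frequencies are nearly constant on cubes of $\Delta_s$.** We show $\int\|(\Theta_sB-\gamma_sA_s)P_sv\|^2\frac{ds}s\le C\|v\|^2$ for $v\in\mathcal R$. Put $h=P_sv$. On $Q\in\Delta_s$,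
$$(\Theta_sB-\gamma_sA_s)h=\lim_{r\to\infty}\Theta_sB\big(1_{B(0,r)}(h-\langle h\rangle_Q)\big).$$
By Poincaré's inequality $\|h-\langle h\rangle_{2^{j+1}Q}\|_{L^2(2^{j+1}Q)}\le C2^jl(Q)\|\nabla h\|_{L^2(2^{j+1}Q)}$, and
$$|2^{j+1}Q|^{1/2}\,|\langle h\rangle_Q-\langle h\rangle_{2^{j+1}Q}|\le C2^{jn/2}\|h-\langle h\rangle_{2^{j+1}Q}\|_{L^2(2^{j+1}Q)} .$$
With (9.2) and $l(Q)<2s$,
$$\|1_Q(\Theta_sB-\gamma_sA_s)h\|\le C\sum_j2^{-jN}\|h-\langle h\rangle_Q\|_{L^2(2^{j+1}Q)}\le C\sum_j2^{-j(N-1-n/2)}s\|\nabla h\|_{L^2(2^{j+1}Q)} .$$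
Square, use Cauchy–Schwarz in $j$ with the weights $2^{-j(N-1-n/2)}$, and sum over $Q\in\Delta_s$, using $\sum_{Q\in\Delta_s}1_{2^{j+1}Q}\le C2^{jn}$. Since $N-1-\frac n2=\frac{3n}2+1>n$, the sum converges and $\|(\Theta_sB-\gamma_sA_s)P_sv\|\le Cs\|\nabla P_sv\|$. Finally $\int\|s\nabla P_sv\|^2\frac{ds}s\le C\|v\|^2$ by Plancherel, since $\int_{s|\xi|\le2}(s|\xi|)^2\frac{ds}s=2$.

**Step 3: averages of high frequencies are small.** We show $\int\|\gamma_sA_s(I-P_s)v\|^2\frac{ds}s\le C\|v\|^2$ for $v\in\mathcal R$. By (9.3) it suffices to bound $A_s(I-P_s)v$. Let $Q_r$ be the multiplier $q(r\xi)$, with $q\in C_c^\infty$ real, radial, supported in $\frac12\le|\xi|\le2$, normalized so that $\int_0^\infty q(r\xi)^2\frac{dr}r=1$ for $\xi\ne0$. Then $v=\int_0^\infty Q_r^2v\frac{dr}r$ strongly. If $r\ge2s$, then $q(r\xi)\ne0$ forces $|\xi|\le2/r\le1/s$, so $(I-P_s)Q_r=0$. For $r<2s$ we claim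
$$\|A_sQ_r\|\le C(r/s)^{1/2}. \tag{9.5}$$
Write $Q_rg=r\sum_j\partial_jg_j$, where $g_j$ is obtained from $g$ by the multiplier $-i\,r\xi_j|r\xi|^{-2}q(r\xi)$; then $\|g_j\|+\|r\nabla g_j\|\le C\|g\|$. For $Q\in\Delta_s$ let $l=l(Q)$ and $\delta=\frac r{4l}\le\frac12$, and take a cutoff $0\le\chi\le1$ supported in $Q$, equal to $1$ on $(1-\delta)Q$, with $|\nabla\chi|\le C/(\delta l)$. Both $\nabla\chi$ and $1_Q-\chi$ live on a set of measure at most $C\delta|Q|$. Splitting $1=\chi+(1-\chi)$ and integrating by parts in the first term,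
$$\Big|\int_Qr\partial_jg_j\Big|\le\frac{Cr}{\delta l}(\delta|Q|)^{1/2}\|g_j\|_{L^2(Q)}+C(\delta|Q|)^{1/2}\|r\partial_jg_j\|_{L^2(Q)}\le C\Big(\frac rs\Big)^{1/2}|Q|^{1/2}\big(\|g_j\|_{L^2(Q)}+\|r\partial_jg_j\|_{L^2(Q)}\big),$$
since $r/(\delta l)=4$ and $\delta\le r/(4s)$. Squaring, dividing by $|Q|$ and summing over $Q$ and $j$ gives (9.5). Therefore
$$\|A_s(I-P_s)v\|\le C\int_0^{2s}(r/s)^{1/2}\|Q_rv\|\tfrac{dr}r .$$
Now $\int_0^{2s}(r/s)^{1/2}\frac{dr}r=\int_{r/2}^\infty(r/s)^{1/2}\frac{ds}s=2\sqrt2$, so Cauchy–Schwarz and Fubini give $\int\|A_s(I-P_s)v\|^2\frac{ds}s\le C\int\|Q_rv\|^2\frac{dr}r=C\|v\|^2$.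

By (9.4) the three steps give
$$\int_0^\infty\|\Theta_sBv-\gamma_sA_sv\|^2\tfrac{ds}s\le C\|v\|^2,\qquad v\in\mathcal R. \tag{9.6}$$

## 10. A Carleson estimate for $\gamma_s$ from test functions

It remains to bound $\int\|\gamma_sA_sv\|^2\frac{ds}s$. Write $\widehat Q=Q\times(0,l(Q)]$.

**Step 1: reduction to a Carleson estimate.** We show that it suffices to prove
$$\iint_{\widehat Q}|\gamma_s(x)|^2\,\frac{dx\,ds}s\le C|Q|\qquad\text{for all dyadic }Q. \tag{10.1}$$
Put $d\mu=|\gamma_s|^2\frac{dx\,ds}s$. For $\lambda>0$ let $\{Q_i\}$ be the maximal dyadic cubes with $|\langle v\rangle_{Q_i}|>\lambda$; they exist because $|\langle v\rangle_Q|\le|Q|^{-1/2}\|v\|$. If $|A_sv(x)|>\lambda$, the cube of $\Delta_s$ containing $x$ has side at least $s$ and lies in some $Q_i$, so $(x,s)\in\widehat Q_i$. Hence $\mu\{|A_sv|>\lambda\}\le C\sum|Q_i|\le C|\{\mathcal Mv>\lambda\}|$ with the dyadic maximal function $\mathcal M$. Integrating against $2\lambda\,d\lambda$,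
$$\int\|\gamma_sA_sv\|^2\tfrac{ds}s\le\iint|A_sv|^2d\mu\le C\|\mathcal Mv\|^2\le C\|v\|^2 ,$$
and (9.1) follows from (9.6).

**Step 2: test functions.** To bound $\gamma_s$ on $\widehat Q$ we want functions in $\mathcal R$ whose average over $Q$ is close to a given $w\in W$ and for which $\Theta_sB$ is under control. Let $Q$ be dyadic with center $x_Q$ and side $l$, and let $w\in W$, $|w|=1$. Since $W=\sum\mathsf R(a_\alpha)$, write $w=\sum_{|\alpha|=k}a_\alpha e_\alpha$ with $|e_\alpha|\le C$, and set $p(x)=\sum_\alpha e_\alpha x^\alpha/\alpha!$. Then $\partial^\beta p=e_\beta$ for $|\beta|=k$, so $Dp=w$. Let $p_Q(x)=\eta(\frac{x-x_Q}l)\,p(x-x_Q)$ with $\eta\in C_c^\infty$, $\eta=1$ on $[-1,1]^n$. Then $p_Q\in C_c^\infty\subset\mathsf D(D)$ and $Dp_Q=w$ on $Q$. As $p_Q=l^k(\eta p)(\frac{\cdot-x_Q}l)$, also $\|Dp_Q\|\le C|Q|^{1/2}$. For $\epsilon\in(0,1)$ let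
$$f_Q=(I+i\epsilon l^kT)^{-1}p_Q,\qquad v^Q=Df_Q\in\mathsf R(D)\subset\mathcal R .$$

(i) Size. $Tf_Q=(I+i\epsilon l^kT)^{-1}Tp_Q$, so $\|v^Q\|\le\kappa^{-1}\|Tf_Q\|\le C|Q|^{1/2}$, with $C$ independent of $\epsilon$.

(ii) Action of $\Theta_sB$. Since $Bv^Q=Tf_Q$,
$$\Theta_sBv^Q=\frac{s^k}{\epsilon l^k}\,(I+s^{2k}T^2)^{-1}\;\epsilon l^kT(I+i\epsilon l^kT)^{-1}\,(Tp_Q),$$
which has norm at most $C\frac{s^k}{\epsilon l^k}|Q|^{1/2}$. Hence $\int_0^l\|\Theta_sBv^Q\|^2\frac{ds}s\le C\epsilon^{-2}|Q|$.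

(iii) Average. Let $g=f_Q-p_Q=-i\epsilon l^kBv^Q$. Then $g\in\mathsf D(D)$, $\|g\|\le C\epsilon l^k|Q|^{1/2}$, $\|Dg\|\le C|Q|^{1/2}$ and $\langle v^Q\rangle_Q=w+\langle Dg\rangle_Q$. Let $0<\delta<1$ and let $0\le\chi\le1$ be a cutoff supported in $Q$, equal to $1$ on $(1-\delta)Q$, with $|\partial^\alpha\chi|\le C(\delta l)^{-|\alpha|}$ for $|\alpha|\le k$; let $|e|=1$. Then
$$|(Dg,\chi e)|=|(g,D(\chi e))|\le C\epsilon\delta^{-k}|Q|,\qquad\Big|\int_Q(1-\chi)(Dg,e)\Big|\le C\delta^{1/2}|Q| .$$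
Hence $|\langle Dg\rangle_Q|\le C(\epsilon\delta^{-k}+\delta^{1/2})$. Choosing first $\delta$ and then $\epsilon$ small, depending only on admissible constants, we get $|\langle Dg\rangle_Q|\le\frac14$.

Fix this $\epsilon$. Then, with an admissible $C_1\ge1$,
$$\mathrm{Re}\,(\langle v^Q\rangle_Q,w)\ge\tfrac34,\qquad\frac1{|Q|}\int_Q|v^Q|^2\le C_1,\qquad\int_0^l\!\!\int_Q|\gamma_sA_sv^Q|^2\frac{dx\,ds}s\le C|Q|, \tag{10.2}$$
the last by (ii), (9.6) applied to $v^Q$, and (i).

**Step 3: directions in $\mathcal L(W,\mathbf C^m)$.** Knowing $\gamma_sA_sv^Q$ controls $\gamma_s$ only if $\gamma_s$ does not nearly annihilate $A_sv^Q$. We therefore sort the values of $\gamma_s$ by direction. Let $\sigma\in(0,1)$ be such that $4\sigma C_1^{1/2}\le1$ and $C_1^{1/2}(4\sigma C_1^{1/2})^{1/2}\le\frac18$. Cover the unit sphere (operator norm) of $\mathcal L(W,\mathbf C^m)$ by finitely many balls of radius $\sigma$ centered at unit elements $\nu$, and let $\mathcal K_\nu=\{\gamma\ne0:|\gamma/|\gamma|-\nu|\le\sigma\}$.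 It suffices to prove (10.1) with $|\gamma_s|^2$ replaced by $|\gamma_s|^21_{\gamma_s\in\mathcal K_\nu}$ for each fixed $\nu$. Since $|\nu|=1$, choose unit vectors $w\in W$, $\hat w\in\mathbf C^m$ with $(\nu w,\hat w)=1$. Then $|\nu^*\hat w|\le1$ and $(w,\nu^*\hat w)=1$, so $\nu^*\hat w=w$ by equality in Cauchy–Schwarz. Use $v^Q$ from Step 2 for this $w$.

**Step 4: stopping cubes.** We discard the subcubes on which the average of $v^Q$ is bad and show that they do not fill $Q$. Let $\{Q_i\}$ be the maximal dyadic subcubes $Q'\subset Q$ with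

* (a) $\mathrm{Re}\,(\langle v^Q\rangle_{Q'},w)<\frac12$, or
* (b) $\langle|v^Q|\rangle_{Q'}>\frac1{4\sigma}$.

Let $G_b$ be the union of those $Q_i$ that satisfy (b), and $G_a$ the union of the others. Then $|G_b|\le4\sigma\int_Q|v^Q|\le4\sigma C_1^{1/2}|Q|$. Splitting $Q$ into $Q\setminus\bigcup Q_i$, $G_a$ and $G_b$,
$$\tfrac34|Q|\le\mathrm{Re}\int_Q(v^Q,w)\le(C_1|Q|)^{1/2}\Big|Q\setminus\bigcup Q_i\Big|^{1/2}+\tfrac12|Q|+(C_1|Q|)^{1/2}|G_b|^{1/2},$$
and the last term is at most $\frac18|Q|$. So $|Q\setminus\bigcup Q_i|\ge\beta|Q|$ with $\beta=\frac1{64C_1}$.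

**Step 5: outside the stopping boxes, $\gamma_s$ is controlled by $\gamma_sA_sv^Q$.** Let $(x,s)\in\widehat Q\setminus\bigcup\widehat Q_i$ with $\gamma_s(x)\in\mathcal K_\nu$. The cube $Q'\in\Delta_s$ containing $x$ lies in $Q$, and it lies in no $Q_i$: otherwise $s\le l(Q')\le l(Q_i)$ and $(x,s)\in\widehat Q_i$. So neither (a) nor (b) holds for $Q'$. Since $A_sv^Q(x)=\langle v^Q\rangle_{Q'}$,
$$\frac{|\gamma_s(x)A_sv^Q(x)|}{|\gamma_s(x)|}\ge|\nu A_sv^Q(x)|-\sigma\cdot\frac1{4\sigma}\ge|(A_sv^Q(x),\nu^*\hat w)|-\tfrac14\ge\tfrac12-\tfrac14=\tfrac14 . \tag{10.3}$$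

**Step 6: iteration.** The boxes $\widehat Q_i$ are handled by the estimate we are proving. Let
$$M_\varepsilon=\sup_Q\frac1{|Q|}\iint_{\widehat Q,\ \varepsilon<s<1/\varepsilon}1_{\gamma_s\in\mathcal K_\nu}|\gamma_s|^2\frac{dx\,ds}s .$$
This is finite by (9.3), since for $s\le l(Q)$ the cube $Q$ is a union of cubes of $\Delta_s$. By (10.3) and (10.2), the integral over $\widehat Q$ is at most
$$16C|Q|+\sum_iM_\varepsilon|Q_i|\le C'|Q|+(1-\beta)M_\varepsilon|Q| .$$
Hence $M_\varepsilon\le C'/\beta$. Let $\varepsilon\to0$ and sum over the finitely many $\nu$. This proves (10.1), hence (9.1) and Proposition 4, and with it B(3) and Theorem A. $\square$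

## 11. Lower square function bounds, the square root, and dependence on $B$

**Proof of B(2).** The upper bounds are Proposition 4, and (6.2) with $B$ replaced by $B^*$. For the lower bounds we use that $\mathrm{sgn}(T)$ is invertible on $\mathcal X$. Let $u\in\mathcal X$. Taking $g=\mathrm{sgn}$ in (6.3), where $g\,\mathrm{sgn}\,\psi_t=\psi_t$ and $\|\psi_t(T)\|\le C$, and letting $\varepsilon\to0$ with (6.4),
$$|(\mathrm{sgn}(T)u,v)|\le C\Big(\int_0^\infty\|\psi_t(T)u\|^2\tfrac{dt}t\Big)^{1/2}\|v\|,\qquad v\in\mathcal H .$$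
Since $\|u\|=\|\mathrm{sgn}(T)^2u\|\le C\|\mathrm{sgn}(T)u\|$, the lower bound for $BD$ follows. For $DB$ and $u\in\mathcal R$ we have $B\psi_t(DB)u=\psi_t(BD)Bu$ with $Bu\in\mathcal X$ and $\|Bu\|\ge\kappa\|u\|$. So $\|u\|^2\le C\int\|\psi_t(BD)Bu\|^2\frac{dt}t\le C\int\|\psi_t(DB)u\|^2\frac{dt}t$. $\square$

**Proof of B(4).** Let $f(z)=(z^2)^{1/2}=\mathrm{sgn}(z)z$ and $e=\psi^2$. Then $ef$ is decaying. The operator $(BDBD)^{1/2}=f(T)$ is $0$ on $\mathsf N(D)$, and for $u,w\in\mathcal X$ the equation $f(T)u=w$ means, by definition, $(ef)(T)u=e(T)w$. Since $\mathsf D(D)=\mathsf N(D)\oplus(\mathsf D(D)\cap\mathcal X)$, we work on $\mathcal X$. Two rules are used there. First, $\mathrm{sgn}(T)h(T)=(\mathrm{sgn}\,h)(T)=h(T)\mathrm{sgn}(T)$ for decaying $h$: for the first equality apply the injective operator $\psi(T)$, since $\psi(T)\mathrm{sgn}(T)h(T)=(\mathrm{sgn}\,\psi)(T)h(T)=(\mathrm{sgn}\,\psi h)(T)=\psi(T)(\mathrm{sgn}\,h)(T)$; the second is checked in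 the same way. Second, by (F5), $(zh)(T)=Th(T)$ for $h=e$ and $h=\mathrm{sgn}\,e$.

We first show $\mathsf D(D)\subset\mathsf D(f(T))$ and the norm equivalence. For $u\in\mathsf D(D)\cap\mathcal X$,
$$(ef)(T)u=T(\mathrm{sgn}\,e)(T)u=(\mathrm{sgn}\,e)(T)Tu=e(T)\,\mathrm{sgn}(T)Tu ,$$
so $f(T)u=\mathrm{sgn}(T)Tu$. As $\mathrm{sgn}(T)$ is bounded and invertible on $\mathcal X$, its norm is $\approx\|Tu\|\approx\|Du\|$.

Conversely, let $f(T)u=w$, that is, $(ef)(T)u=e(T)w$. Apply $\mathrm{sgn}(T)$. Since $\mathrm{sgn}\cdot ef=ze$, this gives $Te(T)u=e(T)w'$ with $w'=\mathrm{sgn}(T)w$. Let $r=(I+iT)^{-1}$ and multiply by $r$. The bounded operator $Tr=\frac1i(I-r)$ commutes with $e(T)$, so $e(T)\,Tr\,u=e(T)\,r\,w'$. As $e(T)$ is injective on $\mathcal X$, $Tru=rw'$. From $iTr=I-r$ we get $u=r(u+iw')\in\mathsf D(T)=\mathsf D(D)$. $\square$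

**Proof of B(5).** Near each point of $U$ the constants $\kappa$ and $\|B_z\|$ are uniform, and hence so is a bound $\omega_z\le\omega_0<\pi/2$; fix one contour angle $\theta\in(\omega_0,\pi/2)$. From
$$(\zeta-B'D)^{-1}-(\zeta-BD)^{-1}=(\zeta-B'D)^{-1}(B'-B)\,D(\zeta-BD)^{-1}$$
and (5.1), resolvents depend continuously in norm on $B$. Dividing by the increment of $z$ and passing to the limit, one sees that the resolvents of $B_zD$ are holomorphic in $z$. Hence so are the operators $g_\varepsilon(B_zD)$ for $g=\mathrm{sgn}$, and they are locally uniformly bounded by (6.3) and Proposition 4. For every $u\in\mathcal H$, $g_\varepsilon(B_zD)u\to\mathrm{sgn}(B_zD)u$: both sides are $0$ on $\mathsf N(D)$, and on $\overline{\mathsf R(B_zD)}$ this is (6.4). A locally bounded pointwise limit of holomorphic functions is holomorphic by Cauchy's formula. So $(\mathrm{sgn}(B_zD)u,v)$ is holomorphic for all $u,v$, and a locally bounded operator function with this property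 is holomorphic in norm.

For the Lipschitz bound let $d=\|B_1-B_0\|_\infty$. If $d\ge\kappa/4$, then by Theorem A the difference has norm at most $2C\le\frac{8C}\kappa d$. If $0<d<\kappa/4$, put $B_z=B_0+z(B_1-B_0)/d$ for $|z|<\kappa/2$. It satisfies (H5) with constant $\kappa/2$ and $\|B_z\|\le\Lambda+\kappa/2$. So $z\mapsto\mathrm{sgn}(B_zD)$ is holomorphic and bounded by some $C(n,m,k,D,\kappa,\Lambda)$ on $|z|<\kappa/2$. By Cauchy's estimate its derivative on $|z|\le\kappa/4$ is bounded by such a constant. Integrating from $z=0$ to $z=d$ gives $\|\mathrm{sgn}(B_1D)-\mathrm{sgn}(B_0D)\|\le Cd$. $\square$
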